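\title{Sharp commutator estimates for the square root and for operator monotone functions}

\begin{abstract}
We prove that $\|[H^{1/2},A]\|\le\|[H,A]\|^{1/2}$ for every positive element $H$ and every contraction $A$ of a unital $C^*$-algebra, which settles a conjecture posed in a paper of Loring and Vides. The proof follows a top eigenvector of the commutator along the unitary group generated by $A$. By a second method, an explicit four-term factorization of the commutator with a resolvent, we prove the sharp bound $\|[f(H),A]\|\le\|A\|\bigl(f(\|[H,A]\|/\|A\|)-f(0)\bigr)$ for every continuous operator monotone function $f$ on $[0,\infty)$.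
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathcal A$ be a unital $C^*$-algebra and write $[X,Y]=XY-YX$. If a self-adjoint element $H$ commutes with $A$, then so does $f(H)$ for every continuous function $f$, because $f(H)$ is a norm limit of polynomials in $H$. The quantitative form of this fact is measured, for a continuous function $f$ on $[0,1]$ and $\delta\ge0$, by
\[
\gamma_f(\delta)=\sup\bigl\{\|[f(H),A]\| \;:\; 0\le H\le 1,\ \|A\|\le1,\ \|[H,A]\|\le\delta\bigr\},
\]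
where the supremum runs over all unital $C^*$-algebras $\mathcal A$ and all $H,A\in\mathcal A$. Only the range $0\le\delta\le1$ matters: if $0\le H\le1$ and $\|A\|\le1$, then
\begin{equation}\label{eq:cap}
\|[H,A]\|=\|[H-\tfrac12,A]\|\le 2\,\|H-\tfrac12\|\,\|A\|\le1 .
\end{equation}
Two-by-two matrices give a lower bound for $\gamma_f$, and they suggest the answer.

\begin{example}[the flip]\label{ex:flip}
Let $J=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $H=\operatorname{diag}(x,y)$ with $x,y$ real. Then $\|J\|=1$ and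
\[
[f(H),J]=\bigl(f(x)-f(y)\bigr)\begin{pmatrix}0&1\\-1&0\end{pmatrix},
\]
so $\|[H,J]\|=|x-y|$ and $\|[f(H),J]\|=|f(x)-f(y)|$. Hence $\gamma_f$ is at least the modulus of continuity of $f$. If $f$ is nondecreasing and concave, its largest increment over an interval of length $\delta\le1$ is $f(\delta)-f(0)$, attained by $H=\operatorname{diag}(\delta,0)$.
\end{example}

For $f(x)=\sqrt x$ this gives $\gamma_f(\delta)\ge\sqrt\delta$ on $[0,1]$. The conjecture posed in \cite{LV} is that nothing is worse than the flip: $\gamma_f(\delta)=\sqrt\delta$ for $0\le\delta\le1$, or equivalently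
\[
\|[H^{1/2},A]\|\le\|[H,A]\|^{1/2}\qquad(0\le H\le1,\ \|A\|\le1).
\]
For matrices the inequality holds entry by entry. If $H=\operatorname{diag}(x_1,\dots,x_n)$, the $(i,j)$ entry of $[H^{1/2},A]$ has modulus
\[
|\sqrt{x_i}-\sqrt{x_j}|\,|A_{ij}|\le|x_i-x_j|^{1/2}|A_{ij}|\le|[H,A]_{ij}|^{1/2}.
\]
The difficulty is that a bound on the entries controls the operator norm only up to a factor that depends on $n$. Two partial results are known: Pedersen's inequality $\|[H^{1/2},A]\|\le\frac2{\sqrt\pi}\|[H,A]\|^{1/2}$, and the conjectured inequality under the additional hypothesis $\|[H,A]\|\ge\frac14$. Neither is used below.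

\begin{theorem}\label{thm:sqrt}
If $H\ge0$ and $\|A\|\le1$ in a unital $C^*$-algebra, then
\[
\|[H^{1/2},A]\|\le\|[H,A]\|^{1/2}.
\]
Consequently, for $f(x)=\sqrt x$ we have $\gamma_f(\delta)=\sqrt\delta$ for $0\le\delta\le1$.
\end{theorem}

The hypothesis $H\le1$ has been dropped; it plays no role, since both sides scale by $\sqrt t$ when $H$ is replaced by $tH$.

The flip is extremal for a whole class of functions. A function $f:[0,\infty)\to\mathbb R$ is \emph{operator monotone} if $f(X)\le f(Y)$ whenever $X$ and $Y$ are positive semidefinite matrices of the same size with $X\le Y$.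

\begin{theorem}\label{thm:om}
Let $f:[0,\infty)\to\mathbb R$ be continuous and operator monotone. For all $H\ge0$ and all $A\ne0$ in a unital $C^*$-algebra,
\begin{equation}\label{eq:main}
\|[f(H),A]\|\le\|A\|\Bigl(f\bigl(\|[H,A]\|/\|A\|\bigr)-f(0)\Bigr).
\end{equation}
More generally, for $H,G\ge0$ and $A\ne0$,
\begin{equation}\label{eq:two}
\|f(H)A-Af(G)\|\le\|A\|\Bigl(f\bigl(\|HA-AG\|/\|A\|\bigr)-f(0)\Bigr).
\end{equation}
Both bounds are sharp: for every $\delta\ge0$ there are $H=G\ge0$ and $A\neq0$ in $M_2(\mathbb C)$ with $\|[H,A]\|/\|A\|=\delta$ for which equality holds. Moreover,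
\[
\gamma_f(\delta)=f(\min(\delta,1))-f(0)\qquad(\delta\ge0).
\]
\end{theorem}

\begin{corollary}\label{cor:powers}
Let $r>0$. The inequality $\|[H^r,A]\|\le\|A\|^{1-r}\|[H,A]\|^r$ holds for all $H\ge0$ and all $A\ne0$ if and only if $r\le1$.
\end{corollary}

Theorem~\ref{thm:sqrt} is a case of Theorem~\ref{thm:om}, but it has a short geometric proof of its own, given in Section~\ref{sec:sqrt}; that proof rests on the Leibniz rule for $H=(H^{1/2})^2$. Section~\ref{sec:om} reduces Theorem~\ref{thm:om} to the functions $x/(x+\varepsilon)$, and Section~\ref{sec:res} treats these functions. The two arguments are independent.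

\section{Background}\label{sec:back}

Inner products are linear in the first variable. We use the following standard facts.

\emph{Matrices.} The algebra $M_n(\mathcal A)$ is a unital $C^*$-algebra. The norm of a matrix with at most one nonzero entry in each row and each column is the largest norm of an entry, and $g(\operatorname{diag}(H,G))=\operatorname{diag}(g(H),g(G))$ for self-adjoint $H,G$ and continuous $g$.

\emph{States.} A state is a positive linear functional $s$ with $s(1)=1$. If $Z=Z^*$, then $\|Z\|$ or $-\|Z\|$ lies in the spectrum of $Z$, and for each point $\lambda$ of the spectrum there is a state with $s(Z)=\lambda$. The GNS construction gives a unital $*$-representation $\pi$ on a Hilbert space and a unit vector $v$ with $s(X)=\langle\pi(X)v,v\rangle$ for all $X$. A $*$-representation preserves positivity and does not increase norms, and every $C^*$-algebra has an isometric one.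

\section{The square root}\label{sec:sqrt}

Suppose that $A=A^*$. Put $K=H^{1/2}\ge0$ and $Z=-i[K,A]$, which is self-adjoint. The Leibniz rule $[K^2,A]=K[K,A]+[K,A]K$ reads
\begin{equation}\label{eq:leibniz}
-i[H,A]=KZ+ZK ,
\end{equation}
and we must bound $\|KZ+ZK\|$ from below by $\lambda^2$, where $\lambda=\|Z\|$. If $v$ is a unit vector with $Zv=\lambda v$, then $\langle(KZ+ZK)v,v\rangle=2\lambda\langle Kv,v\rangle$, so it suffices to show that $\langle Kv,v\rangle\ge\lambda/2$. Positivity of $K$ at the vector $v$ gives only $\langle Kv,v\rangle\ge0$. The additional input is that $Z$ is the rate of change of $K$ under the unitary group $e^{-i\theta A}$, so positivity of $K$ at other vectors of the orbit of $v$ can be carried back to $v$.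

\begin{example}\label{ex:flow}
Let $K=\operatorname{diag}(s,t)$ with $s>t\ge0$ and $A=J$. Then $Z=\lambda\begin{pmatrix}0&-i\\ i&0\end{pmatrix}$ with $\lambda=s-t$, and $v=2^{-1/2}(1,i)$ satisfies $Zv=\lambda v$. Since $J^2=1$, we have $e^{-i\theta J}=\cos\theta-i\sin\theta\,J$, and
\[
v_\theta=e^{-i\theta J}v=2^{-1/2}\bigl(\cos\theta+\sin\theta,\ i(\cos\theta-\sin\theta)\bigr),\qquad
h(\theta)=\langle Kv_\theta,v_\theta\rangle=\frac{s+t}2+\frac\lambda2\sin2\theta .
\]
So $h'(\theta)=\lambda\cos2\theta$. Between $\theta=-\pi/4$ and $\theta=0$ the function $h$ climbs by $\lambda/2$, and it starts from $h(-\pi/4)=t\ge0$. Thus $h(0)\ge\lambda/2$, with equality when $t=0$.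
\end{example}

In general the equation $h'(\theta)=\lambda\cos2\theta$ becomes an inequality in the useful direction, because $\|A\|\le1$ limits how fast $v_\theta$ can turn away from $v$.

\begin{lemma}\label{lem:flow}
Let $K\ge0$ and $A=A^*$ be bounded operators on a Hilbert space with $\|A\|\le1$, and let $Z=-i[K,A]$. Let $\lambda\ge0$ and a unit vector $v$ satisfy $Z\ge-\lambda$ and $Zv=\lambda v$. Then $\langle Kv,v\rangle\ge\lambda/2$.
\end{lemma}

\begin{proof}
Let $v_\theta=e^{-i\theta A}v$, a unit vector with $\frac{d}{d\theta}v_\theta=-iAv_\theta$, and let $h(\theta)=\langle Kv_\theta,v_\theta\rangle\ge0$. Then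
\[
h'(\theta)=\langle-iKAv_\theta,v_\theta\rangle+\langle Kv_\theta,-iAv_\theta\rangle=\langle-i(KA-AK)v_\theta,v_\theta\rangle=\langle Zv_\theta,v_\theta\rangle .
\]
Fix $|\theta|\le\pi/4$ and write $v_\theta=cv+w$ with $c=\langle v_\theta,v\rangle$ and $w\perp v$, so that $\|w\|^2=1-|c|^2$. The spectrum of $\theta A$ lies in $[-|\theta|,|\theta|]$, where the cosine is at least $\cos\theta$. From $e^{-i\theta A}=\cos(\theta A)-i\sin(\theta A)$ we get
\[
|c|\ge\operatorname{Re}c=\langle\cos(\theta A)v,v\rangle\ge\cos\theta>0 .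
\]
Because $v$ is an eigenvector, $\langle Zv,w\rangle=\langle Zw,v\rangle=0$, so the cross terms vanish and
\[
h'(\theta)=\lambda|c|^2+\langle Zw,w\rangle\ge\lambda|c|^2-\lambda(1-|c|^2)\ge\lambda(2\cos^2\theta-1)=\lambda\cos2\theta .
\]
This lower bound is nonnegative up to $|\theta|=\pi/4$, and we integrate that far:
\[
\langle Kv,v\rangle=h(0)=h(-\tfrac\pi4)+\int_{-\pi/4}^0h'(\theta)\,d\theta\ge0+\lambda\int_{-\pi/4}^0\cos2\theta\,d\theta=\frac\lambda2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sqrt}]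
Two things are missing before the lemma applies: $A$ need not be self-adjoint, and $Z$ need not have an eigenvector.

\emph{Reduction to $A=A^*$.} In $M_2(\mathcal A)$ let $\hat H=\operatorname{diag}(H,H)\ge0$ and $\hat A=\begin{pmatrix}0&A\\A^*&0\end{pmatrix}$, which is self-adjoint with $\|\hat A\|=\|A\|$. For continuous real $g$,
\[
[g(\hat H),\hat A]=\begin{pmatrix}0&[g(H),A]\\ [g(H),A^*]&0\end{pmatrix},\qquad[g(H),A^*]=-[g(H),A]^*,
\]
so $\|[g(\hat H),\hat A]\|=\|[g(H),A]\|$. Taking $g(x)=x$ and $g(x)=\sqrt x$, we may assume $A=A^*$.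

\emph{An eigenvector.} Let $K=H^{1/2}$, $Z=-i[K,A]$ and $\lambda=\|Z\|$. Replacing $A$ by $-A$ if necessary, we may assume that $\lambda$ is in the spectrum of $Z$. Take a state $s$ with $s(Z)=\lambda$ and its GNS data $(\pi,v)$. Then
\[
\lambda=\langle\pi(Z)v,v\rangle\le\|\pi(Z)v\|\le\lambda ,
\]
and equality in the Cauchy--Schwarz inequality gives $\pi(Z)v=\lambda v$. Also $\pi(K)\ge0$, $\pi(A)$ is a self-adjoint contraction, $\pi(Z)=-i[\pi(K),\pi(A)]$ and $\pi(Z)\ge-\lambda$. Lemma~\ref{lem:flow} gives $\langle\pi(K)v,v\rangle\ge\lambda/2$.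

\emph{Conclusion.} By \eqref{eq:leibniz},
\[
\|[H,A]\|\ge\langle\pi(KZ+ZK)v,v\rangle=2\lambda\langle\pi(K)v,v\rangle\ge\lambda^2=\|[H^{1/2},A]\|^2 .
\]
Hence $\gamma_f(\delta)\le\sqrt\delta$, and Example~\ref{ex:flip} gives the reverse inequality for $0\le\delta\le1$.
\end{proof}

\begin{remark}
Positivity of $K$ is used only in $h(-\pi/4)\ge0$. It cannot be dropped: $K=\operatorname{diag}(1,-1)$ has $[K^2,J]=0$ and $\|[K,J]\|=2$. The bound $\|A\|\le1$ is used only in $|c|\ge\cos\theta$. For $H=\operatorname{diag}(1,0)$ and $A=\rho J$ with $\rho>1$ the two sides of the inequality are $\rho$ and $\sqrt\rho$.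
\end{remark}

\section{From resolvents to operator monotone functions}\label{sec:om}

By L\"owner's theorem (see \cite[Section V.4]{Bhatia}), a continuous operator monotone function on $[0,\infty)$ has the form
\begin{equation}\label{eq:loewner}
f(x)=f(0)+\beta x+\int_{(0,\infty)}\frac{x}{x+t}\,d\nu(t),
\end{equation}
with $\beta\ge0$ and a positive measure $\nu$ satisfying $\int(1+t)^{-1}d\nu(t)<\infty$. In particular $f$ is nondecreasing and concave, since each $x/(x+t)$ is. The map $f\mapsto[f(H),A]$ is linear, so bounds for the functions $x/(x+t)$ can be integrated.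

Two such bounds are immediate. Let $\|A\|=1$, $\delta=\|[H,A]\|$ and $R=(H+t)^{-1}$. From $HR=1-tR$ and $[R,A]=-R[H,A]R$ we get
\begin{equation}\label{eq:resolvent}
[H(H+t)^{-1},A]=t\,(H+t)^{-1}[H,A](H+t)^{-1},
\end{equation}
which has norm at most $\delta/t$; and the norm is at most $1$ by \eqref{eq:cap} applied to $0\le HR\le1$. For $\sqrt x=\frac1\pi\int_0^\infty\frac{x}{x+t}\,t^{-1/2}\,dt$ (substitute $t=xs^2$) the bound $\min(1,\delta/t)$ integrates to
\[
\frac1\pi\Bigl(\int_0^\delta t^{-1/2}dt+\delta\int_\delta^\infty t^{-3/2}dt\Bigr)=\frac4\pi\sqrt\delta .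
\]
The constant is lost because each of the two bounds uses only one of the hypotheses on $\|A\|$ and $\|[H,A]\|$. The bound that Theorem~\ref{thm:om} predicts for $x/(x+t)$ is $\delta/(\delta+t)$, and integrating it loses nothing, since the single pair $(\operatorname{diag}(\delta,0),J)$ attains it for every $t$. After the normalization $\delta=1$ the statement is as follows; $A$ need not be self-adjoint.

\begin{proposition}\label{prop:res}
If $H\ge0$, $\|A\|\le1$, $\|[H,A]\|\le1$ and $\varepsilon>0$, then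
\[
\|[H(H+\varepsilon)^{-1},A]\|\le\frac1{1+\varepsilon}.
\]
\end{proposition}

The proof occupies Section~\ref{sec:res}. We first derive the main results from it.

\begin{proof}[Proof of Theorem~\ref{thm:om}]
\emph{The bound \eqref{eq:main}.} Both sides are homogeneous of degree one in $A$, so we may assume $\|A\|=1$. Put $\delta=\|[H,A]\|$. If $\delta=0$, then $A$ commutes with $f(H)$ and both sides vanish. Let $\delta>0$. Proposition~\ref{prop:res}, applied to $H/\delta$ with $\varepsilon=t/\delta$, gives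
\begin{equation}\label{eq:scaled}
\|[H(H+t)^{-1},A]\|\le\frac\delta{\delta+t}\qquad(t>0).
\end{equation}
Represent $\mathcal A$ isometrically on a Hilbert space and let $M=\|H\|$. For vectors $\zeta,\zeta'$ the spectral theorem gives a complex measure $\mu$ on $[0,M]$ with $\langle g(H)\zeta,\zeta'\rangle=\int g\,d\mu$ for continuous $g$. On $[0,M]$ we have $0\le\frac x{x+t}\le\frac M{M+t}$, and $\int\frac M{M+t}\,d\nu(t)=f(M)-f(0)-\beta M<\infty$, so Fubini's theorem allows us to integrate \eqref{eq:loewner} against $\mu$ and exchange the integrals. Doing this for both terms of $\langle[g(H),A]\xi,\eta\rangle=\langle g(H)A\xi,\eta\rangle-\langle g(H)\xi,A^*\eta\rangle$ gives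
\[
\langle[f(H),A]\xi,\eta\rangle=\beta\langle[H,A]\xi,\eta\rangle+\int\langle[H(H+t)^{-1},A]\xi,\eta\rangle\,d\nu(t).
\]
For unit vectors $\xi,\eta$, \eqref{eq:scaled} bounds the modulus of the right side by $\beta\delta+\int\frac\delta{\delta+t}\,d\nu(t)=f(\delta)-f(0)$.

\emph{The bound \eqref{eq:two}.} Apply \eqref{eq:main} in $M_2(\mathcal A)$ to $\operatorname{diag}(H,G)$ and $\begin{pmatrix}0&A\\0&0\end{pmatrix}$. The two commutators have the single nonzero entries $HA-AG$ and $f(H)A-Af(G)$.

\emph{Sharpness.} By Example~\ref{ex:flip}, $H=G=\operatorname{diag}(\delta,0)$ and $A=J$ give equality in \eqref{eq:main} and \eqref{eq:two}.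

\emph{The value of $\gamma_f$.} Let $\delta'=\min(\delta,1)$ and $g=f-f(0)$. Take $0\le H\le1$ and $A$ with $\rho=\|A\|\le1$ and $\|[H,A]\|\le\delta$; the case $A=0$ is trivial. By \eqref{eq:cap}, $\|[H,A]\|\le\delta'$. Since $g$ is nondecreasing, \eqref{eq:main} gives $\|[f(H),A]\|\le\rho\,g(\delta'/\rho)$. Since $g$ is concave with $g(0)=0$, we have $g(\delta')\ge\rho\,g(\delta'/\rho)+(1-\rho)g(0)=\rho\,g(\delta'/\rho)$. So $\gamma_f(\delta)\le g(\delta')$, and the pair $(\operatorname{diag}(\delta',0),J)$ attains this value.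
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:powers}]
For $0<r\le1$ the function $x^r$ is operator monotone on $[0,\infty)$ by the L\"owner--Heinz theorem, and \eqref{eq:main} is the stated inequality. For $r>1$ take $H=\operatorname{diag}(N+1,N)$ and $A=J$. Then $\|A\|=\|[H,A]\|=1$, while $\|[H^r,A]\|=(N+1)^r-N^r\ge rN^{r-1}\to\infty$.
\end{proof}

\begin{remark}
The formula for $\gamma_f$ needs operator monotonicity on the whole half-line, although $\gamma_f$ depends only on the values of $f$ on $[0,1]$. The function $f(x)=(2-x)^{-1}$ is operator monotone on $[0,1]$, because inversion reverses the order of positive invertible matrices. But $H=\operatorname{diag}(1,\frac12)$ and $A=J$ give $\gamma_f(\frac12)\ge\frac13$, while $f(\frac12)-f(0)=\frac16$.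
\end{remark}

\section{The resolvent estimate}\label{sec:res}

Throughout this section $C=[H,A]$. By \eqref{eq:resolvent}, Proposition~\ref{prop:res} asserts that $\|Y\|\le1$ for
\begin{equation}\label{eq:Y}
Y=(1+\varepsilon)[H(H+\varepsilon)^{-1},A]=\varepsilon(1+\varepsilon)\,(H+\varepsilon)^{-1}C(H+\varepsilon)^{-1}.
\end{equation}

\subsection{Factorizations}

The following lemma uses the two hypotheses $\|A\|\le1$ and $\|C\|\le1$ together, and it turns the operator inequality into an inequality between functions of one real variable.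

\begin{lemma}\label{lem:fact}
Let $H\ge0$, let $T_1,\dots,T_n\in\mathcal A$ have norm at most $1$, and let $u_j,v_j$ be continuous real functions on $[0,\infty)$ with $\sum_ju_j^2\le1$ and $\sum_jv_j^2\le1$. Then $\bigl\|\sum_ju_j(H)T_jv_j(H)\bigr\|\le1$.
\end{lemma}

\begin{proof}
In $M_n(\mathcal A)$ let $U$ have first row $(u_1(H),\dots,u_n(H))$, let $V$ have first column $(v_1(H),\dots,v_n(H))$, with all other entries zero, and let $T=\operatorname{diag}(T_1,\dots,T_n)$. The only nonzero entry of $UTV$ is the sum in question. Moreover $\|T\|\le1$, $\|U\|^2=\|UU^*\|=\|\sum_ju_j(H)^2\|\le1$ and $\|V\|^2=\|V^*V\|=\|\sum_jv_j(H)^2\|\le1$.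
\end{proof}

So we look for a formula $Y=\sum_ju_j(H)T_jv_j(H)$, valid for all $H\ge0$ and $A$, in which each $T_j$ is one of $\pm A,\pm C$. Such formulas come from two sources. First, the map $x^iy^j\mapsto H^iCH^j$ extends linearly to polynomials, so an identity $\sum_jp_j(x)q_j(y)=0$ between polynomials implies $\sum_jp_j(H)Cq_j(H)=0$. Second, $C$ can be traded for $A$:
\begin{equation}\label{eq:trade}
C=HA(1-H)-(1-H)AH ,
\end{equation}
since the terms $HAH$ cancel.

\subsection{What the flip forces}\label{sec:force}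

There is no room to spare in Lemma~\ref{lem:fact}, and this determines much of the factorization. Take $H=\operatorname{diag}(1,0)$ and $A=J$. Then $C=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $Y=C$, because $(1+\varepsilon)H(H+\varepsilon)^{-1}=H$. The off-diagonal entries of each $T_j$ are $\pm1$, and those of $Y$ give
\[
1=\sum_j(T_j)_{12}\,u_j(1)v_j(0),\qquad-1=\sum_j(T_j)_{21}\,u_j(0)v_j(1).
\]
Both are cases of equality in the Cauchy--Schwarz inequality in $\mathbb R^n$, so $u_j(1)=(T_j)_{12}v_j(0)$, $u_j(0)=-(T_j)_{21}v_j(1)$, and the following conditions are necessary.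
\begin{enumerate}
\item[(a)] $\sum_ju_j^2=1$ at $x=0$ and at $x=1$; if the $u_j$ are differentiable, the derivative of $\sum_ju_j^2$ vanishes at the interior maximum $x=1$.
\item[(b)] A term $u(H)Cu(H)$ has $u(0)=u(1)$, and a term $-u(H)Cu(H)$ has $u(0)=-u(1)$.
\item[(c)] A term $u(H)Av(H)$ has $u(1)=v(0)$ and $u(0)=-v(1)$.
\end{enumerate}
The right side of \eqref{eq:Y} is a single term that violates (b). To make room for terms that satisfy (b), we multiply numerator and denominator by an auxiliary affine function $m$ and expand $m(x)m(y)$. One case shows the whole mechanism.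

\begin{example}\label{ex:32}
Let $\varepsilon=\frac32$ and $Q(x)=(2x+3)(4x+5)$. Then
\[
Y=15\,(2H+3)^{-1}C(2H+3)^{-1}=15\,Q(H)^{-1}(4H+5)\,C\,(4H+5)\,Q(H)^{-1}.
\]
Here $Q(0):Q(1)=1:3$, so (b) calls for numerators with values in the ratios $1:3$ and $-1:3$, namely $1+2x$ and $4x-1$. Both sides of
\[
(4x+5)(4y+5)=18+8(1+2x)(1+2y)-(4x-1)(4y-1)
\]
equal $25+20x+20y+16xy$. In the term $18\,C$ we use \eqref{eq:trade} and split $18=\sqrt{54}\cdot\sqrt6$, with $\sqrt{54}$ attached to $x$ and $\sqrt6$ to $1-x$; the ratio $3:1$ is required by (c). This writes $Y$ as a sum of four terms with $T_j=A,-A,C,-C$ and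
\[
\sum_ju_j^2=\sum_jv_j^2=\frac{15\bigl[54x^2+6(1-x)^2+8(1+2x)^2+(4x-1)^2\bigr]}{Q(x)^2}=\frac{1620x^2+180x+225}{Q(x)^2}.
\]
Since $Q^2=64x^4+352x^3+724x^2+660x+225$, the denominator exceeds the numerator by
\[
64x^4+352x^3-896x^2+480x=32\,x(x-1)^2(2x+15)\ge0\qquad(x\ge0).
\]
Lemma~\ref{lem:fact} gives $\|Y\|\le1$. The factor $x(x-1)^2$ is the one predicted by (a).
\end{example}

\subsection{The general case}

It remains to choose the auxiliary factor, $4x+5$ in the example, for arbitrary $\varepsilon$. We keep it as an unknown until condition (a) determines it.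

\begin{proof}[Proof of Proposition~\ref{prop:res}]
\emph{Step 1: a one-parameter family of expansions.} For $\mu\in(0,1)$ put
\[
m(x)=\mu+(1-\mu)x,\qquad P(x)=(x+\varepsilon)m(x),\qquad k=\frac{P(0)}{P(1)}=\frac{\varepsilon\mu}{1+\varepsilon}\in(0,\mu).
\]
The functions $m$ and $P$ are positive on $[0,\infty)$, so $P(H)$ is invertible; this is where $H\ge0$ first enters. With $c=\varepsilon(1+\varepsilon)$, \eqref{eq:Y} becomes $Y=c\,P(H)^{-1}m(H)\,C\,m(H)P(H)^{-1}$. Following (b), let
\[
a(x)=k+(1-k)x,\qquad b(x)=-k+(1+k)x ,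
\]
so that $a(1)=b(1)=1$, $a(0)=k$ and $b(0)=-k$. We seek real numbers $\alpha,\beta,\gamma$ with
\begin{equation}\label{eq:mm}
m(x)m(y)=\alpha+\beta\,a(x)a(y)-\gamma\,b(x)b(y).
\end{equation}
Both sides are symmetric and affine in each variable, so \eqref{eq:mm} holds if and only if it holds at $(1,1)$, $(0,1)$ and $(0,0)$:
\begin{equation}\label{eq:system}
1=\alpha+(\beta-\gamma),\qquad\mu=\alpha+k(\beta+\gamma),\qquad\mu^2=\alpha+k^2(\beta-\gamma).
\end{equation}
The first and third equations give $1-\alpha=\beta-\gamma=(1-\mu^2)/(1-k^2)$, and the second then determines $\beta+\gamma$. So \eqref{eq:system} has a unique solution. (The value $\mu=1$, that is $m=1$, would give $\beta=\gamma=0$. Then only $\|A\|\le1$ would be used, which cannot suffice, as $H=\operatorname{diag}(N,0)$ with $N>1$ and $A=J$ shows.)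

\emph{Step 2: the four terms.} Assume that $\alpha,\beta,\gamma\ge0$; this will hold for the final choice of $\mu$. By \eqref{eq:mm} and \eqref{eq:trade}, $Y=\sum_{j=1}^4u_j(H)T_jv_j(H)$ with $(T_1,\dots,T_4)=(A,-A,C,-C)$ and
\[
u_1=v_2=\sqrt{\frac{c\alpha}k}\,\frac xP,\quad
u_2=v_1=\sqrt{c\alpha k}\,\frac{1-x}P,\quad
u_3=v_3=\sqrt{c\beta}\,\frac aP,\quad
u_4=v_4=\sqrt{c\gamma}\,\frac bP ,
\]
where the weights $k^{-1/2}$ and $k^{1/2}$ make $u_1(1)=v_1(0)$, as (c) requires. Then $\sum_ju_j^2=\sum_jv_j^2=\Pi/P^2$, where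
\[
\Pi(x)=c\Bigl[\frac\alpha k\bigl(x^2+k^2(1-x)^2\bigr)+\beta\,a(x)^2+\gamma\,b(x)^2\Bigr].
\]
By Lemma~\ref{lem:fact} it suffices to make the quartic $D=P^2-\Pi$ nonnegative on $[0,\infty)$.

\emph{Step 3: the zeros of $D$.} The following computations hold for every $\mu\in(0,1)$. By the second equation of \eqref{eq:system} and $\varepsilon\mu/k=1+\varepsilon$,
\[
\Pi(1)=c\Bigl[\frac\alpha k+\beta+\gamma\Bigr]=\frac{c\mu}k=(1+\varepsilon)^2=P(1)^2,\qquad\Pi(0)=k^2\Pi(1)=P(0)^2 .
\]
So $D(0)=D(1)=0$. Next, $P'(1)=1+(1+\varepsilon)(1-\mu)$ and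
\[
\Pi'(1)=2c\Bigl[\frac\alpha k+\beta(1-k)+\gamma(1+k)\Bigr]=2c\Bigl[\frac\mu k-k(1-\alpha)\Bigr]=2(1+\varepsilon)\bigl[(1+\varepsilon)-\varepsilon k(1-\alpha)\bigr].
\]
Hence
\[
\frac{D'(1)}{2(1+\varepsilon)}=P'(1)-\frac{\Pi'(1)}{2(1+\varepsilon)}=1-(1+\varepsilon)\mu+\varepsilon k(1-\alpha).
\]
The definition of $k$ gives $\varepsilon=k/(\mu-k)$ and $1+\varepsilon=\mu/(\mu-k)$. Multiplying the last expression by $(\mu-k)(1-k^2)>0$ yields
\begin{align*}
(\mu-k-\mu^2)(1-k^2)+k^2(1-\mu^2)&=-\mu^2+(1-k^2)\mu-k(1-k-k^2)\\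
&=-(\mu-k)\bigl(\mu-(1-k-k^2)\bigr).
\end{align*}
Therefore $D'(1)=0$ if and only if $\mu=1-k-k^2$.

\emph{Step 4: the choice of $\mu$.} Let $\omega(\kappa)=1-2\kappa-\kappa^2$. On $(0,\sqrt2-1)$ this function decreases from $1$ to $0$, so $\kappa/\omega(\kappa)$ increases continuously from $0$ to $\infty$. Choose $\kappa$ in this interval with $\kappa/\omega(\kappa)=\varepsilon$, write $\omega=\omega(\kappa)\in(0,1)$, and put $\mu=1-\kappa-\kappa^2=\omega+\kappa\in(0,1)$. Then $k=\varepsilon\mu/(1+\varepsilon)=\kappa\mu/(\omega+\kappa)=\kappa$. So $\mu=1-k-k^2$ and $D'(1)=0$. Since $\mu-k=\omega$ and $\mu+k=1-k^2$, the system \eqref{eq:system} gives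
\[
\alpha=\frac{\mu^2-k^2}{1-k^2}=\omega,\qquad\beta+\gamma=\frac{\mu-\omega}k=1,\qquad\beta-\gamma=1-\omega .
\]
Thus $\alpha=\omega$, $\beta=1-\omega/2$ and $\gamma=\omega/2$ are positive, as Step~2 requires. (For $\varepsilon=\frac32$ we get $k=\frac13$, $\omega=\frac29$, $\mu=\frac59$ and $m=(4x+5)/9$, which is Example~\ref{ex:32}.)

\emph{Step 5: $D\ge0$ on $[0,\infty)$.} By Steps 3 and 4, $D(x)=x(x-1)^2(d_0+d_1x)$ for real $d_0,d_1$; its coefficients of $x^4$ and $x^3$ are $d_1$ and $d_0-2d_1$. Since $\Pi$ has degree at most $2$, these are also the coefficients of $P^2$. Write $P=p_0+p_1x+p_2x^2$ with $p_1=\mu+\varepsilon(1-\mu)>0$ and $p_2=1-\mu>0$. Then $d_1=p_2^2>0$ and $d_0=2d_1+2p_1p_2>0$. Hence $D(x)\ge0$ for $x\ge0$; this is the second use of $H\ge0$. So $\Pi/P^2\le1$ on $[0,\infty)$, and Lemma~\ref{lem:fact} gives $\|Y\|\le1$.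
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bhatia} R.~Bhatia, \emph{Matrix Analysis}.

\bibitem{LV} Terry A.~Loring and Fredy Vides, \emph{Estimating Norms of Commutators}, arXiv:1301.4252 (2013).

\end{thebibliography}
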